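\title{The covering torus exceptional degree of log Calabi--Yau pairs is not bounded by the dimension}

\begin{abstract}
A log Calabi--Yau pair of index one and birational complexity zero is crepant birational to projective space with its coordinate hyperplanes, so its interior is covered by birational images of tori. The covering torus exceptional degree measures how much these torus charts are forced to contract. We show that it is always finite, but that for every $n\ge 3$ it is unbounded among pairs of dimension $n$, even among pairs of complexity two. Our examples have transversal $D_4$ singularities along a variety of large geometric genus. Every torus chart must contain one of the four exceptional divisors over this variety, and such a divisor has large degree.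
\end{abstract}

\section{Introduction}

We work over $k=\mathbb{C}$. A \emph{log Calabi--Yau pair} is a projective log canonical pair $(X,B)$ with $K_X+B\equiv 0$. Its \emph{index} is the smallest positive integer $m$ with $m(K_X+B)\sim 0$, and its \emph{complexity} is
\[
c(X,B)=\dim X+\dim \mathrm{Cl}_{\mathbb{Q}}(X)-|B|,
\]
where $|B|$ is the sum of the coefficients of $B$. The \emph{birational complexity} $c_{\mathrm{bir}}(X,B)$ is the infimum of the complexities of the crepant birational models of $(X,B)$. The basic example is $(\mathbb{P}^n,\Sigma^n)$, where $\Sigma^n$ is the sum of the $n+1$ coordinate hyperplanes. It has index one and complexity $n+1-(n+1)=0$, and its interior is the torus $T=\mathbb{G}_m^n=\mathbb{P}^n\setminus\Sigma^n$. It is known that a log Calabi--Yau pair of dimension $n$ has index one and birational complexity zero exactly when it admits a crepant birational map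
\[
\phi\colon(\mathbb{P}^n,\Sigma^n)\dashrightarrow(X,B).
\]
We call such a map a \emph{torus chart} of $(X,B)$.

A torus chart is only a birational map, and it may contract hypersurfaces of $T$. Let $\mathrm{Ex}(\phi)$ be the exceptional locus of $\phi$, the complement of the largest open subset of $\mathbb{P}^n$ that $\phi$ maps isomorphically onto an open subset of $X$. The \emph{torus exceptional degree} $\mathcal{T}(\phi)$ is the degree in $\mathbb{P}^n$ of the closure of the divisorial part of $\mathrm{Ex}(\phi)\cap T$. Thus $\mathcal{T}(\phi)=0$ exactly when $\phi|_T$ is an isomorphism onto its image away from a subset of codimension at least $2$. A set $\{\phi_i\}_{i\in I}$ of torus charts \emph{divisorially covers} $(X,B)$ if the complement in $X\setminus B$ of $\bigcup_i\phi_i(T\setminus\mathrm{Ex}(\phi_i))$ has codimension at least $2$ in $X$. The \emph{covering torus exceptional degree} is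
\[
\mathcal{T}_c(X,B)=\min\Big\{\max_{i\in I}\mathcal{T}(\phi_i)\ \Big|\ \{\phi_i\}_{i\in I}\text{ divisorially covers }(X,B)\Big\}.
\]
It measures how far $X\setminus B$ is from being, up to codimension two, a union of embedded tori.

If $X$ is a projective toric variety and $B$ is its toric boundary, the identity of the torus is a single chart that covers, and $\mathcal{T}_c=0$. The next example is not of this form, and two charts suffice.

\begin{example}\label{ex:conic}
Let $X=\mathbb{P}^2$ and let $B$ be the sum of the line at infinity and the closure of the conic $\{uv=1\}\subset\mathbb{A}^2$. The divisor $B$ has simple normal crossings, the form $\omega=du\wedge dv/(1-uv)$ has divisor $-B$, and $c(X,B)=2+1-2=1$. With $y=1-uv$ we have $X\setminus B=\{uv=1-y\}\subset\mathbb{A}^2\times\mathbb{G}_m$. The open sets $\{u\ne0\}$ and $\{v\ne0\}$ are tori with coordinates $(u,y)$ and $(v,y)$, and $\omega=-d\log u\wedge d\log y=d\log v\wedge d\log y$. So both are torus charts (Lemma~\ref{lem:crepant}), they contract nothing, and together they miss only the point $u=v=0$. Hence $\mathcal{T}_c(X,B)=0$.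
\end{example}

The following question was posed in \cite{EFM}.

\medskip
\noindent\textbf{Question.} \emph{Is there a function $N(n)$ such that $\mathcal{T}_c(X,B)\le N(n)$ for every log Calabi--Yau pair $(X,B)$ of dimension $n$, index one and birational complexity zero?}
\medskip

One might guess that the answer is yes. In Example~\ref{ex:conic} one can replace $1-y$ by a Laurent polynomial of arbitrary degree in several variables and still find two embedded tori that cover up to codimension two (Example~\ref{ex:typeA}); the degree of the polynomial is hidden in the way the tori are glued, and $\mathcal{T}$ does not see it. The answer is nevertheless no, and in our examples every single chart has large exceptional degree.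

\begin{theorem}\label{thm:main}
Let $n\ge 3$ and $e\ge n-1$. There is a log Calabi--Yau pair $(X_e,B_e)$ of dimension $n$, index one and birational complexity zero such that every crepant birational map $\phi\colon(\mathbb{P}^n,\Sigma^n)\dashrightarrow(X_e,B_e)$ satisfies, with $d=\mathcal{T}(\phi)$,
\[
d\ge 1\qquad\text{and}\qquad \binom{d-1}{n-1}\ge\binom{e-1}{n-2}.
\]
\end{theorem}

For $n=3$ the inequality reads $(d-1)(d-2)\ge 2(e-1)$. The second theorem shows that $\mathcal{T}_c$ is a well-defined integer, and that the examples have small complexity.

\begin{theorem}\label{thm:compl}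
\begin{enumerate}
\item[(i)] For every log Calabi--Yau pair $(X,B)$ of index one and birational complexity zero, $\mathcal{T}_c(X,B)<\infty$.
\item[(ii)] For the pairs of Theorem~\ref{thm:main}, $c(X_e,B_e)=2$ and $\mathcal{T}_c(X_e,B_e)\le 12e+2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:noN}
For every $n\ge3$, $\mathcal{T}_c(X_e,B_e)\to\infty$ as $e\to\infty$. So $N(n)$ exists for no $n\ge 3$, even if one considers only pairs of complexity $2$.
\end{corollary}

\begin{proof}
A divisorial covering is a nonempty set of torus charts, so $d=\mathcal{T}_c(X_e,B_e)$ equals $\mathcal{T}(\phi)$ for some chart $\phi$ and satisfies the inequality of Theorem~\ref{thm:main}. For fixed $n\ge3$ its right side tends to infinity with $e$.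
\end{proof}

We make no claim for $n=2$.

The proof has three ingredients. First, a divisor of log discrepancy one over $X$ either appears as a hypersurface in the torus of a given chart or sits over the toric boundary in a very restricted way (Section~\ref{sec:ld}); this also gives Theorem~\ref{thm:compl}(i). Second, the restriction allows chains of such divisors, as in the resolution of an $A_m$ singularity, but not the fork in the resolution of a $D_4$ singularity. Section~\ref{sec:surface} shows this for surfaces. In Section~\ref{sec:pairs} we construct pairs with $D_4$ singularities along a variety $C$ of dimension $n-2$ with $p_g(C)=\binom{e-1}{n-2}$, and Section~\ref{sec:visible} extends the surface argument to them. Third, a hypersurface in $\mathbb{P}^n$ that dominates $C$ has large degree (Section~\ref{sec:degree}). Theorem~\ref{thm:compl}(ii) is proved in Section~\ref{sec:cover}. Throughout, ``general'' means ``in a dense open subset''.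

\section{Divisors of log discrepancy one}\label{sec:ld}

\subsection{Centers and log discrepancies}

A \emph{divisor over} a variety $M$ is a prime divisor $E$ on a normal variety birational to $M$, considered up to its valuation $\operatorname{ord}_E$ on $k(M)$, with valuation ring $\mathcal{O}_E$. It \emph{has a center on} $M$ if $\operatorname{Spec}k(M)\to M$ extends to $\operatorname{Spec}\mathcal{O}_E$; the center is then the closure of the image of the closed point. The center is unique because $M$ is separated, it exists if $M$ is proper, and for affine $M$ it exists if and only if $\mathcal{O}(M)\subset\mathcal{O}_E$. If $M$ is normal and the center is a prime divisor $D$, then $\mathcal{O}_E$ dominates the discrete valuation ring $\mathcal{O}_{M,D}$ of the same field, so the two rings coincide and $E=D$; we say that $E$ \emph{is a divisor on} $M$.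

Let $M$ be normal and $\Lambda$ a $\mathbb{Q}$-divisor with $K_M+\Lambda$ $\mathbb{Q}$-Cartier. For a birational morphism $g\colon W\to M$ from a normal variety write $K_W+\Lambda_W=g^*(K_M+\Lambda)$ with $g_*\Lambda_W=\Lambda$; this $\Lambda_W$ is the \emph{crepant pullback}. The \emph{log discrepancy} of a prime divisor $E\subset W$ is $1-\operatorname{coeff}_E\Lambda_W$, and $(M,\Lambda)$ is \emph{log canonical} (lc) if all log discrepancies are nonnegative. A birational map of pairs is \emph{crepant} if the two pairs assign the same log discrepancy to every divisor. We use four standard facts.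
\begin{enumerate}
\item[(D1)] If $M$ is smooth and $\Lambda$ has simple normal crossing (snc) support and coefficients at most $1$, then $(M,\Lambda)$ is lc.
\item[(D2)] If $g$ is proper and birational, then $(M,\Lambda)$ is lc if and only if $(W,\Lambda_W)$ is lc.
\item[(D3)] If $\pi\colon M'\to M$ is a finite morphism of normal varieties and $K_{M'}+\Lambda'=\pi^*(K_M+\Lambda)$, then $(M',\Lambda')$ is lc if and only if $(M,\Lambda)$ is lc \cite[5.20]{KM}.
\item[(D4)] If $\eta$ is a rational top form, $s_1,\dots,s_l$ are rational functions and $\Lambda=-\operatorname{div}\eta+\sum_i\operatorname{div}s_i$, then a divisor $E$ with a center on $M$ has log discrepancy $1+\operatorname{ord}_E\eta-\sum_i\operatorname{ord}_E s_i$. (With $K=\operatorname{div}\eta$ on all models, $K_M+\Lambda=\sum_i\operatorname{div}s_i$ pulls back to $\sum_i\operatorname{div}_Ws_i$.)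
\end{enumerate}

Let $T=\mathbb{G}_m^n$ have coordinates $t_1,\dots,t_n$, and put $\omega_T=d\log t_1\wedge\dots\wedge d\log t_n$. A monomial change of coordinates multiplies $\omega_T$ by $\pm1$. A smooth toric variety $Y$ with torus $T$ is covered by charts $\mathbb{A}^l\times\mathbb{G}_m^{n-l}$ whose coordinates are also coordinates of $T$, so
\begin{equation}\label{eq:toricform}
\operatorname{div}_Y\omega_T=-(\text{toric boundary of }Y).
\end{equation}

\begin{lemma}\label{lem:crepant}
Let $(X,B)$ be a log Calabi--Yau pair of index one and dimension $n$, and let $\omega$ be a rational $n$-form with $\operatorname{div}_X\omega=-B$. A birational map $\phi\colon\mathbb{P}^n\dashrightarrow X$ is a torus chart if and only if $\phi^*\omega=c\,\omega_T$ for some $c\in k^*$.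
\end{lemma}

\begin{proof}
The form $\omega$ exists because $K_X+B\sim0$. By (D4) and \eqref{eq:toricform} the log discrepancies of $E$ with respect to the two pairs are $1+\operatorname{ord}_E\omega$ and $1+\operatorname{ord}_E\omega_T$. They agree if $\phi^*\omega=c\,\omega_T$. Conversely, if they agree for the prime divisors of $\mathbb{P}^n$, then $\phi^*\omega/\omega_T$ is a rational function on $\mathbb{P}^n$ without zeros or poles.
\end{proof}

So a torus chart is a choice of generators $t_1,\dots,t_n$ of the field $k(X)$ with $\bigwedge d\log t_i=c\,\omega$. We always identify function fields along charts, and we put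
\[
\operatorname{ld}(E)=1+\operatorname{ord}_E\omega ,
\]
a number that depends only on the valuation of $E$. By \eqref{eq:toricform}, a prime divisor on a smooth toric variety with torus $T$ has $\operatorname{ld}=0$ if it lies in the boundary and $\operatorname{ld}=1$ if it meets $T$.

\begin{lemma}\label{lem:codim}
Let $M$ be a smooth variety on which $\omega$ has no zeros or poles. If $E$ has a center of codimension $c$ on $M$, then $\operatorname{ld}(E)\ge c$.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_c$ be regular parameters at the generic point of the center. Near that point $(M,\sum\{s_i=0\})$ is lc by (D1), so (D4) gives $0\le\operatorname{ld}(E)-\sum_i\operatorname{ord}_Es_i\le\operatorname{ld}(E)-c$.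
\end{proof}

\subsection{Visible and hidden divisors}

A divisor $E$ over $X$ is \emph{visible} in a torus chart if its center on $\mathbb{P}^n$ is a prime divisor meeting $T$, and \emph{hidden} otherwise. Both $\mathcal{T}(\phi)$ and the covering condition can be read off from this notion.

\begin{lemma}\label{lem:contracted}
Let $\phi$ be a torus chart of $(X,B)$ and let $D\subset\mathbb{P}^n$ be a prime divisor meeting $T$. Then $D\subset\mathrm{Ex}(\phi)$ if and only if $\phi$ contracts $D$, that is, the center of $D$ on $X$ has codimension at least $2$. A prime divisor of $X$ meets $\phi(T\setminus\mathrm{Ex}(\phi))$ if and only if it is visible.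
\end{lemma}

\begin{proof}
If the center of $D$ on $X$ is a prime divisor $E$, then $\mathcal{O}_{\mathbb{P}^n,D}=\mathcal{O}_{X,E}$, so $\phi$ maps a neighborhood of the generic point of $D$ isomorphically onto a neighborhood of the generic point of $E$. Conversely, if $D\not\subset\mathrm{Ex}(\phi)$, then $\phi$ maps the dense open subset $D\setminus\mathrm{Ex}(\phi)$ onto a divisor of an open subset of $X$. This proves the first claim. The same two arguments, with the roles of $D$ and $E$ exchanged, prove the second.
\end{proof}

Prime divisors of $X$ not contained in $B$ have $\operatorname{ld}=1$, and so do the exceptional divisors of the resolution in Section~\ref{sec:pairs}. We need to know where such a divisor is when it is hidden. For a divisor $E$ over $T$ let $v_E$ be the homomorphism $m\mapsto\operatorname{ord}_E(t^m)$ on the character lattice; it is an element of the cocharacter lattice of $T$, in which fans live. Recall that a ray of the fan of a toric variety $Y$, spanned by a primitive vector $u$, corresponds to a boundary divisor $D$ and to an affine open set $T\sqcup D^\circ\subset Y$, where $D^\circ$ is the open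 torus orbit of $D$; the coordinate ring of this open set is spanned by the $t^m$ with $\langle m,u\rangle\ge0$.

\begin{lemma}\label{lem:hidden}
Let $E$ be a divisor over $T$ with $\operatorname{ld}(E)=1$.
\begin{enumerate}
\item[(a)] $E$ is visible if and only if $v_E=0$.
\item[(b)] Suppose that $v_E\ne0$. Let $Y$ be a smooth toric variety with torus $T$ whose fan contains the ray $\mathbb{R}_{\ge0}v_E$, with divisor $D$. Then $E$ has a center $Z$ on $Y$, the generic point of $Z$ lies in $D^\circ$, and $Z$ has codimension $2$. If $t$ is a local equation of $D$ and $t,s$ generate the maximal ideal of $\mathcal{O}_{Y,Z}$, then $\operatorname{ord}_Es=1$; such an $s$ exists.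
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vector $v_E$ vanishes if and only if all $t_i^{\pm1}$ lie in $\mathcal{O}_E$, that is, if and only if $E$ has a center on $T$. By Lemma~\ref{lem:codim} such a center has codimension at most $\operatorname{ld}(E)=1$, so it is a divisor.

(b) Every $t^m$ that is regular on $T\sqcup D^\circ$ satisfies $\operatorname{ord}_Et^m=\langle m,v_E\rangle\ge0$. So $E$ has a center on $T\sqcup D^\circ$, and none on $T$ since $v_E\neq0$. Let $c$ be the codimension of $Z$. Since $Y$ and $D^\circ$ are smooth, $t$ extends to regular parameters $t,s_2,\dots,s_c$ of $\mathcal{O}_{Y,Z}$. Near the generic point of $Z$ we have $\operatorname{div}\omega_T=-D$, and $(Y,D+\sum\{s_i=0\})$ is lc by (D1). By (D4),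
\[
c-1\le\sum_{i=2}^c\operatorname{ord}_Es_i\le\operatorname{ld}(E)=1 .
\]
If $c=1$, then $E=D$ and $\operatorname{ld}(E)=0$, which is false. So $c=2$ and $\operatorname{ord}_Es_2=1$ for every choice of $s_2$.
\end{proof}

The order of $t$ along $E$ is not restricted, but the order of $s$ is exactly one. This makes it possible to cancel the order of $t$ by a power of $s$, and so to make a hidden divisor visible in a new chart.

\begin{lemma}\label{lem:newchart}
Let $E$ be a hidden divisor with $\operatorname{ld}(E)=1$. There are coordinates $t,y_1,\dots,y_{n-1}$ of $T$ with $j=\operatorname{ord}_Et\ge1$ and $\operatorname{ord}_Ey_i=0$, and an irreducible $s\in k[y^{\pm1}]$ with $\operatorname{ord}_Es>0$. For every such choice, the torus $T'$ with coordinates $t'=t/s^j,\ y_1,\dots,y_{n-1}$ satisfies $\omega_{T'}=\pm\omega_T$ and $T'\setminus\{s=0\}\cong T\setminus\{s=0\}$, and $E$ is visible in $T'$ with center $\{s=0\}$.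
\end{lemma}

\begin{proof}
Write $v_E=ju$ with $u$ primitive and $j\ge1$, and choose a basis of characters $t,y_i$ with $\langle t,u\rangle=1$ and $\langle y_i,u\rangle=0$. By Lemma~\ref{lem:hidden}(b) for $Y=\mathbb{A}^1_t\times\mathbb{G}_m^{n-1}$, the center $Z$ of $E$ is a prime divisor of $\{t=0\}\cong\mathbb{G}_m^{n-1}$, so it is cut out by an irreducible $s\in k[y^{\pm1}]$. Conversely, let $s$ be irreducible with $\operatorname{ord}_Es>0$. Then $(t,s)$ is a prime ideal of height two that vanishes on $Z$, so it is the ideal of $Z$, and $\operatorname{ord}_Es=1$ by the same lemma. Since $s$ depends only on $y$, we have $d\log t'\wedge\bigwedge d\log y_i=d\log t\wedge\bigwedge d\log y_i$, and $t=t's^j$ identifies the complements of $\{s=0\}$. Now $\operatorname{ord}_Et'=j-j=0$, so $E$ is visible in $T'$ by Lemma~\ref{lem:hidden}(a). Its center is a prime divisor contained in the irreducible divisor $\{s=0\}\subset T'$.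
\end{proof}

In Example~\ref{ex:conic}, the curve $E=\{u=0\}$ is hidden in the chart $(u,y)$; here $t=u$, $j=1$, $s=1-y$, and $t'=1/v$ gives the second chart.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(i)]
Let $\phi$ be a torus chart of $(X,B)$. The set $\phi(T\setminus\mathrm{Ex}(\phi))$ is open and dense in $X$, so it misses only finitely many prime divisors $E\not\subset B$. Each of them has $\operatorname{ld}(E)=1$ and is hidden by Lemma~\ref{lem:contracted}. Lemmas~\ref{lem:newchart} and~\ref{lem:crepant} give a torus chart $\phi_E$ in which $E$ is visible, so that $E$ meets the image of $\phi_E$. The part of $X\setminus B$ not covered by $\phi$ and the $\phi_E$ is closed and contains no divisor. These finitely many charts divisorially cover $(X,B)$, and each has finite exceptional degree.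
\end{proof}

\section{Chains and forks on surfaces}\label{sec:surface}

If $E$ is an exceptional divisor over $X$ that is visible in a chart $\phi$, then $\phi$ contracts a hypersurface birational to $E$. To force $\mathcal{T}(\phi)$ to be large we therefore want a singular locus that is complicated, together with a reason why the divisors over it cannot all be hidden. A complicated singular locus alone is not enough.

\begin{example}\label{ex:typeA}
Let $m\ge0$, let $s\in k[y_1^{\pm1},\dots,y_{n-1}^{\pm1}]$ be irreducible of any degree, and let $U=\{uv=s^{m+1}\}\subset\mathbb{A}^2\times\mathbb{G}_m^{n-1}$. The open sets $\{u\ne0\}$ and $\{v\ne0\}$ are tori with coordinates $(u,y)$ and $(v,y)$. Their invariant forms agree up to sign, because $d\log u+d\log v=(m+1)\,d\log s$ depends only on $y$. The complement of their union is $\Gamma=\{u=v=s=0\}\cong\{s=0\}$, of codimension $2$. For $m\ge1$, $U$ has transversal $A_m$ singularities along the smooth points of $\Gamma$. So $U$ is singular along a hypersurface of $\mathbb{G}_m^{n-1}$ of arbitrary degree, and the two tori contract nothing.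
\end{example}

To see how the exceptional divisors hide, take $n=2$. Let $z\in D^\circ$ be a point of a boundary curve of a smooth toric surface, with local coordinates $t,s$ and $D=\{t=0\}$, so that $\omega_T$ is a unit times $dt\wedge ds/t$. Blow up $z$. In the coordinates $t_1=t/s$ and $s$ the exceptional curve is $E^1=\{s=0\}$, the strict transform of $D$ is $\{t_1=0\}$, and $dt\wedge ds/t=dt_1\wedge ds/t_1$. So $\operatorname{ld}(E^1)=1$, and the situation repeats at the point $E^1\cap D$. After $m+1$ steps we have curves $E^1,\dots,E^{m+1}$ with $\operatorname{ld}(E^j)=1$, $\operatorname{ord}_{E^j}t=j$ and $\operatorname{ord}_{E^j}s=1$. The curves $E^1,\dots,E^m$ form a chain of $(-2)$-curves, on which $u=t$, $v=s^{m+1}/t$ and $s$ vanish; this chain resolves the $A_m$ point of $uv=s^{m+1}$. Let $E^0$ be the strict transform of $\{s=0\}$. Then $\operatorname{div}s=E^0+E^1+\dots+E^{m+1}$, and for $1\le j\le m$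
\[
\operatorname{div}s\cdot E^j=1-2+1=0 .
\]
The balance is exact: a $(-2)$-curve along which $s$ has order one has room for two neighbors in $\operatorname{div}s$, and not for three. This is the main idea of the paper.

We shall use the following consequence of Zariski's main theorem.
\begin{enumerate}
\item[(Z)] Let $\psi\colon V\dashrightarrow Y$ be a rational map from a normal variety to a proper variety, and let $\alpha\colon W\to V$ be a proper birational morphism such that $\beta=\psi\circ\alpha$ is a morphism. The fibers of $\alpha$ are connected. If $\beta(\alpha^{-1}(\gamma))$ is a point, then $\psi$ is defined at $\gamma$.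
\end{enumerate}
For the last assertion, the image of $(\alpha,\beta)\colon W\to V\times Y$ is the closure of the graph of $\psi$. It is proper over $V$ with a single point over $\gamma$, hence finite and birational over a neighborhood of $\gamma$, hence an isomorphism there because $V$ is normal.

\begin{proposition}\label{prop:surface}
Let $V$ be a smooth surface with $k(V)=k(t_1,t_2)$ such that $\omega_T=d\log t_1\wedge d\log t_2$ has no zeros or poles on $V$. Let $\ell_0,\dots,\ell_3\subset V$ be distinct complete irreducible curves with $\ell_0^2=-2$ and $\ell_0\cdot\ell_i=1$ for $i=1,2,3$. Then one of the $\ell_i$ is visible in $T$.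
\end{proposition}

\begin{proof}
Each $\ell_i$ has $\operatorname{ld}=1$. Suppose that all four are hidden. Let $Y$ be a smooth projective toric surface whose fan contains $\mathbb{R}_{\ge0}v_{\ell_0}$, and let $\psi\colon V\dashrightarrow Y$ be the birational map. Resolve $\psi$ by a sequence of point blow-ups $\alpha\colon W\to V$. An $\alpha$-exceptional curve has $\operatorname{ld}\ge2$ by Lemma~\ref{lem:codim}, while curves on $Y$ have $\operatorname{ld}\le1$; so $\beta=\psi\circ\alpha$ contracts it. By (Z), $\psi$ is a morphism. A curve on $Y$ with $\operatorname{ld}=1$ meets $T$, so no $\ell_i$ is a curve on $Y$, and $\psi$ maps the connected set $\bigcup\ell_i$ to a point $z$. By Lemma~\ref{lem:hidden}(b) there is a function $s$, regular on a neighborhood $O$ of $z$ and vanishing at $z$, with $\operatorname{ord}_{\ell_0}s=1$. On $\psi^{-1}(O)$ we get $\operatorname{div}s=\ell_0+\sum m_i\ell_i+H$ with $m_i\ge1$ and $H\ge0$ containing no $\ell_i$. Intersecting with $\ell_0$ gives $0=-2+m_1+m_2+m_3+H\cdot\ell_0\ge1$, a contradiction.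
\end{proof}

The curves in the minimal resolution of a $D_4$ point form such a configuration. On a surface the conclusion only says that a chart contracts some curve. In dimension $n\ge3$ the $D_4$ point moves in a family of dimension $n-2$, the visible divisor dominates the parameter space of the family, and this is what bounds its degree from below.

\section{The pairs $(X_e,B_e)$}\label{sec:pairs}

Fix $n\ge3$ and $e\ge n-1$. We need $D_4$ singularities along a variety of large geometric genus, on a variety that still has a torus chart. We use a family of surfaces over $\mathbb{P}^{n-2}$ whose general member has two $D_4$ points. The monodromy exchanges the two points, so they sweep out a double cover of $\mathbb{P}^{n-2}$, while the torus chart is defined over the function field of the base.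

\subsection{Construction}

Let $F=\sum_{i=0}^{n-2}x_i^{2e}$, and let
\[
P=\big((\mathbb{A}^{n-1}\setminus0)\times(\mathbb{A}^3\setminus0)\big)/\mathbb{G}_m^2
\]
with homogeneous coordinates $x_0,\dots,x_{n-2};\,w,a,h$ of degrees
\[
\deg x_i=(1,0),\qquad \deg w=(0,1),\qquad \deg a=(e,1),\qquad \deg h=(2e,2).
\]
This is a $\mathbb{P}(1,1,2)$-bundle over $\mathbb{P}^{n-2}$, trivial over each $\{x_k\ne0\}$, and a projective simplicial toric variety of dimension $n$; in particular it is $\mathbb{Q}$-factorial. Put $\Delta=a^2-4Fw^2$, of degree $(2e,2)$, and
\[
\mathrm{Br}=\{\Delta=0\}+\{h=0\}+\{h+4\Delta=0\},\qquad B_P=\{w=0\}+\sum_{i=0}^{n-2}\{x_i=0\}.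
\]
The hypersurface $\{F=0\}\subset\mathbb{P}^{n-2}$ is smooth and nonempty, so $F$ is not a square and $\Delta$ is irreducible. Thus the three components of $\mathrm{Br}$ are prime and distinct. The degrees are chosen so that $K_P+\frac12\mathrm{Br}+B_P$ has degree $-(n-1+3e,4)+(3e,3)+(n-1,1)=(0,0)$.

We use the same letters for homogeneous coordinates and for the affine coordinates of a chart obtained by setting two of them equal to $1$. Let $\pi\colon X\to P$ be the normalization of $P$ in the quadratic extension
\[
r^2=\Delta h(h+4\Delta)
\]
of $k(P)$, written in the chart $x_0=w=1$. The rational function $\Delta h(h+4\Delta)/(x_0^{6e}w^6)$ has odd order exactly along the components of $\mathrm{Br}$, so these are the divisors over which $\pi$ ramifies. Put $B=\pi^*B_P$. It is reduced, because $\pi$ is \'etale over the generic points of $B_P$, and the Hurwitz formula gives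
\begin{equation}\label{eq:hurwitz}
K_X+B=\pi^*\big(K_P+\tfrac12\mathrm{Br}+B_P\big).
\end{equation}
We set $(X_e,B_e)=(X,B)$.

Let $f=F|_{x_0=1}=1+\sum_{i\ge1}x_i^{2e}$ and $P_0=P\setminus B_P=\mathbb{G}_m^{n-2}\times\mathbb{A}^2_{a,h}$. Then
\[
X_0:=X\setminus B=\{r^2=\Delta h(h+4\Delta)\}\subset\mathbb{G}_m^{n-2}\times\mathbb{A}^3_{a,h,r},\qquad \Delta=a^2-4f .
\]
Indeed, this hypersurface is singular only over the singular locus of the reduced divisor $\mathrm{Br}\cap P_0$, which has codimension two, so it is normal by Serre's criterion. Put
\[
C_0=\{\Delta=h=r=0\}\subset X_0 .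
\]
The next lemma shows that $\Delta$ and $h$ are part of a coordinate system along $\{\Delta=h=0\}$. So $\mathrm{Br}$ looks transversally like three lines through a point of the plane, and $X_0$ has transversal $D_4$ singularities along $C_0$.

\begin{lemma}\label{lem:transversal}
In the chart $w=x_k=1$, consider a point where $\Delta=0$, and let $I$ be the set of $i$ with $x_i=0$ there. Then $d\Delta$, $dh$ and the $dx_i$ $(i\in I)$ are linearly independent at the point.
\end{lemma}

\begin{proof}
We have $d\Delta=2a\,da-4\,dF$. If $a\ne0$, the coefficient of $da$ is nonzero. If $a=0$, then $F=1+\sum_{j\ne k}x_j^{2e}$ vanishes, so $x_j\ne0$ for some $j\ne k$; then $j\notin I$, and the coefficient $-8e\,x_j^{2e-1}$ of $dx_j$ is nonzero.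
\end{proof}

\begin{lemma}\label{lem:lc}
The pair $(X,B)$ is lc.
\end{lemma}

\begin{proof}
By \eqref{eq:hurwitz} and (D3) it suffices to show that $(P,\Lambda)$ is lc for $\Lambda=\frac12\mathrm{Br}+B_P$. We may set $x_k=1$. A point of $P$ has $w\ne0$, or $w=0\ne a$, or $w=a=0\ne h$.

\emph{Chart $w=1$}, with coordinates $x,a,h$. Where $\Delta\ne0$, the divisors $h=0$ and $h=-4\Delta$ are disjoint graphs over the $(x,a)$-space, so $\Lambda$ has snc support. Where $\Delta=0\ne h$, only $\{\Delta=0\}$ and some $\{x_i=0\}$ occur, and they are snc by Lemma~\ref{lem:transversal}. Near a point with $\Delta=h=0$, the functions $\Delta,h,x_i$ $(i\in I)$ are part of a coordinate system. Blowing up $\{\Delta=h=0\}$ separates the three components of $\mathrm{Br}$, the exceptional divisor gets coefficient $\frac32-1=\frac12$, and the crepant pullback has snc support. We conclude by (D1) and (D2).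

\emph{Chart $a=1$, near $w=0$}, with coordinates $x,w,h$. Here $\Delta=1-4Fw^2\ne0$, the divisors $h=0$ and $h=-4\Delta$ are disjoint graphs over the $(x,w)$-space, and $\Lambda$ has snc support.

\emph{Chart $h=1$, near $w=a=0$.} This chart is the quotient of the $(x,w,a)$-space by $(w,a)\mapsto(-w,-a)$. The quotient map is \'etale in codimension one, so by (D3) we may work on the cover. There $h+4\Delta=1+4\Delta\ne0$, and the boundary is $\frac12\{a^2=4Fw^2\}+\{w=0\}+\sum\{x_i=0\}$. Blow up $\{w=a=0\}$; the exceptional divisor $G$ gets coefficient $\frac12\cdot2+1-1=1$. In the chart $a=a'w$ the crepant pullback is $\frac12\{a'^2=4F\}+\{w=0\}+\sum\{x_i=0\}$ with $G=\{w=0\}$, which is snc by Lemma~\ref{lem:transversal} with $a',w$ in place of $a,h$. The remaining points lie in the chart $w=w'a$ on $w'=0$; near them $1-4Fw'^2\ne0$, and the crepant pullback is $\{w'=0\}+\{a=0\}+\sum\{x_i=0\}$. All coefficients are at most $1$.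
\end{proof}

\begin{lemma}\label{lem:index}
The form
\[
\omega=d\log x_1\wedge\dots\wedge d\log x_{n-2}\wedge\frac{da\wedge dh}{r},
\]
written in the chart $x_0=w=1$, satisfies $\operatorname{div}_X\omega=-B$. Hence $(X,B)$ is a log Calabi--Yau pair of index one.
\end{lemma}

\begin{proof}
Write $\omega=\eta/r$, where $\eta=\bigwedge d\log x_i\wedge da\wedge dh$ has no zeros or poles on $P_0$. Let $R$ be the ramification divisor of $X_0\to P_0$. Then $\operatorname{div}\eta=R$ on $X_0$ by the Hurwitz formula, and $2\operatorname{div}r=\pi^*\mathrm{Br}=2R$. So $\omega$ has no zeros or poles on $X_0$. At the generic point of a component of $B$ the map $\pi$ is \'etale, and it remains to find a simple pole.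

Along $x_i=0$, $i\ge1$, the function $r$ is a unit and $\eta$ has a simple pole. For $x_0=0$ use the chart $x_1=w=1$, with primed coordinates: $x_1=1/x_0'$, $x_i=x_i'/x_0'$ for $i\ge2$, and $a=a'x_0'^{-e}$, $h=h'x_0'^{-2e}$, $r=r'x_0'^{-3e}$, where $r'^2=\Delta'h'(h'+4\Delta')$. Then $\bigwedge d\log x_i=-d\log x_0'\wedge d\log x_2'\wedge\cdots$, and $da\wedge dh/r\equiv da'\wedge dh'/r'$ modulo $dx_0'$. So $\omega$ has the same shape as before, with a simple pole along $x_0'=0$. For $w=0$ use the chart $x_0=a=1$: here $a=1/w$, $h=h'/w^2$, $r=r'/w^3$ with $r'^2=\Delta'h'(h'+4\Delta')$ and $\Delta'=1-4fw^2$. Then $da\wedge dh=-w^{-4}dw\wedge dh'$, so $da\wedge dh/r=-dw\wedge dh'/(wr')$, and $r'$ is a unit at the generic points of $w=0$.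
\end{proof}

\subsection{A torus chart}

Dividing the equation of $X_0$ by $h^2$ gives $(r/h)^2=\Delta+4\Delta^2/h$. With
\begin{equation}\label{eq:inverse}
p=\frac{\Delta^2}{h},\qquad q=\frac12\Big(\frac rh-a\Big)
\end{equation}
this reads $(2q+a)^2=a^2-4f+4p$, that is,
\begin{equation}\label{eq:qp}
q(q+a)=p-f .
\end{equation}
This is an equation of the type $uv=s$ of Example~\ref{ex:typeA}, and it suggests the coordinates $(x,q,p)$. Let $T_0=\mathbb{G}_m^n$ have coordinates $x_1,\dots,x_{n-2},q,p$, and define functions on $T_0$ by
\begin{equation}\label{eq:chart}
a=\frac{p-q^2-f}{q},\qquad \Delta=a^2-4f,\qquad h=\frac{\Delta^2}{p},\qquad r=h(2q+a).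
\end{equation}

\begin{lemma}\label{lem:chart}
\begin{enumerate}
\item[(a)] The formulas \eqref{eq:chart} define a morphism $\phi_0\colon T_0\to X_0$. It restricts to an isomorphism from $T_0\setminus\{\Delta=0\}$ onto $U=\{h\ne0,\ \Delta\ne0,\ q\ne0\}\subset X_0$, with inverse \eqref{eq:inverse}.
\item[(b)] $\phi_0^*\omega=\omega_{T_0}$. So $\phi_0$ is a torus chart, and $(X,B)$ has birational complexity zero.
\item[(c)] The polynomial $\Theta=q^2\Delta=(p-q^2-f)^2-4fq^2$ is irreducible of degree $4e$. The divisor $\{\Theta=0\}$ is the only divisor of $T_0$ contracted by $\phi_0$, and $\mathcal{T}(\phi_0)=4e$.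
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $T_0$ the definition of $a$ is \eqref{eq:qp}, so $(2q+a)^2=4(p-f)+a^2=4p+\Delta$. Since $ph=\Delta^2$, we get $r^2=h(4ph+h\Delta)=\Delta h(h+4\Delta)$. Where $\Delta\ne0$ we have $h\neq0$, and \eqref{eq:inverse} recovers $p$ and $q$. Conversely, on $U$ the functions \eqref{eq:inverse} are invertible and satisfy \eqref{eq:qp}, so \eqref{eq:chart} recovers $a$, then $\Delta$, $h$ and $r$.

(b) Work modulo the $dx_i$. Then $d\Delta\equiv2a\,da$, so $da\wedge d\log h\equiv-da\wedge d\log p$. Differentiating \eqref{eq:qp} gives $(2q+a)\,dq+q\,da\equiv dp$, so $da\wedge dp\equiv-\frac{2q+a}{q}\,dq\wedge dp$. Therefore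
\[
\frac{da\wedge dh}{r}=\frac{da\wedge d\log h}{2q+a}\equiv-\frac{da\wedge d\log p}{2q+a}\equiv\frac{dq\wedge dp}{qp}.
\]
Now apply Lemma~\ref{lem:crepant} and the characterization recalled in the introduction.

(c) As a polynomial in $p$, $\Theta$ is monic and equals $\big(p-(q+\sqrt f)^2\big)\big(p-(q-\sqrt f)^2\big)$. Since $f$ is not a square in $k(x)$, these factors are not defined over $k(x,q)$, and $\Theta$ is irreducible by Gauss's lemma. Its degree is that of $f^2$, because $2e+2<4e$. On $T_0$, $\Delta=0$ implies $h=r=0$, so $\{\Theta=0\}$ maps into $C_0$, which has codimension $2$. By (a) no other divisor is contracted. Apply Lemma~\ref{lem:contracted}.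
\end{proof}

\subsection{The singular locus and its resolution}

Let $C=\{a^2=4F\}$ in the total space of $\mathcal{O}_{\mathbb{P}^{n-2}}(e)$. It is the double cover $\nu\colon C\to\mathbb{P}^{n-2}$ branched along the smooth nonempty hypersurface $\{F=0\}$ of degree $2e$, so it is smooth, projective and irreducible, and $C_0$ is isomorphic to the dense open subset of $C$ over the torus. We have $\omega_C=\nu^*\mathcal{O}(e-n+1)$ and $\nu_*\mathcal{O}_C=\mathcal{O}\oplus\mathcal{O}(-e)$. The geometric genus $p_g=h^0(\omega)$ is therefore
\begin{equation}\label{eq:pg}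
p_g(C)=h^0(\mathcal{O}(e-n+1))+h^0(\mathcal{O}(1-n))=\binom{e-1}{n-2},
\end{equation}
which is positive because $e\ge n-1$. For $n=3$, $C$ is the curve $a^2=4(1+x_1^{2e})$ of genus $e-1$.

We resolve $X_0$ by making the branch divisor smooth. Blow up $P_0$ along $\{\Delta=h=0\}\cong C_0$. By Lemma~\ref{lem:transversal} the exceptional divisor is $G_0=C_0\times\mathbb{P}^1$ with fiber coordinate $[\Delta:h]$. The strict transforms $L_1,L_2,L_3$ of $\Delta=0$, $h=0$, $h+4\Delta=0$ are smooth and pairwise disjoint, and they meet $G_0$ transversally in three disjoint sections. The function $\Delta h(h+4\Delta)$ has odd order $3$ along $G_0$, so $G_0$ joins the branch divisor and must be separated from the $L_i$. Blow up the three sections to get $P_2$, with exceptional divisors $G_1,G_2,G_3$, and keep the names $G_0,L_i$ for strict transforms (Figure~\ref{fig:P2}). On $P_2$ the divisors $G_0,L_1,L_2,L_3$ are smooth and pairwise disjoint, and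
\begin{equation}\label{eq:divP2}
\operatorname{div}\big(\Delta h(h+4\Delta)\big)=3G_0+4\sum_{i=1}^3G_i+\sum_{i=1}^3L_i .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0) -- (7.6,0) node[right] {$G_0\ (3)$};
\draw (1,-0.4) -- (1,1.9) node[above] {$G_1\ (4)$};
\draw (3.6,-0.4) -- (3.6,1.9) node[above] {$G_2\ (4)$};
\draw (6.2,-0.4) -- (6.2,1.9) node[above] {$G_3\ (4)$};
\draw[very thick] (0.5,1.1) -- (1.5,1.1) node[right] {$L_1\ (1)$};
\draw[very thick] (3.1,1.1) -- (4.1,1.1) node[right] {$L_2\ (1)$};
\draw[very thick] (5.7,1.1) -- (6.7,1.1) node[right] {$L_3\ (1)$};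
\end{tikzpicture}
\caption{A slice of $P_2$ transversal to $C_0$. In parentheses is the order of vanishing of $\Delta h(h+4\Delta)$. The double cover $V\to P_2$ is branched along the thick components, where the order is odd; the preimages of $G_0,\dots,G_3$ form the $D_4$ configuration.}
\label{fig:P2}
\end{figure}

Let $\theta\colon V\to P_2$ be the normalization of $P_2$ in $k(X)$. By \eqref{eq:divP2} it is the double cover branched along the smooth divisor $G_0+\sum L_i$, so $V$ is smooth. The function $r$ is regular on $V$ because $r^2$ is, and together with $V\to P_0$ it defines a proper birational morphism $\rho\colon V\to X_0$, which is an isomorphism over $X_0\setminus C_0$. Put $E_0=\theta^{-1}(G_0)_{\mathrm{red}}\cong G_0$ and $E_i=\theta^{-1}(G_i)$ for $i=1,2,3$, and let $\ell_i(\gamma)$ be the fiber of $E_i\to C_0$ over $\gamma$.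

\begin{lemma}\label{lem:resolution}
\begin{enumerate}
\item[(a)] For $0\le i\le3$ and all $\gamma\in C_0$ we have $\ell_i(\gamma)\cong\mathbb{P}^1$, and $E_i$ is a prime divisor. The fiber $\rho^{-1}(\gamma)=\bigcup_i\ell_i(\gamma)$ is connected.
\item[(b)] $E_0\cdot\ell_0(\gamma)=-2$, and $E_i\cdot\ell_0(\gamma)=1$ for $i=1,2,3$.
\item[(c)] The form $\omega$ has no zeros or poles on $V$. In particular $\operatorname{ld}(E_i)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The case $i=0$ follows from $E_0\cong C_0\times\mathbb{P}^1$. For $i\ge1$, $G_i$ is a $\mathbb{P}^1$-bundle over $C_0$, and the branch divisor meets it transversally in the disjoint sections $G_0\cap G_i$ and $L_i\cap G_i$. So $\ell_i(\gamma)$ is a double cover of $\mathbb{P}^1$ branched in two points, and it meets $\ell_0(\gamma)$ over the first of them. Each $E_i$ is smooth with irreducible fibers over the irreducible base $C_0$, hence irreducible.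

(b) We have $\theta^*G_0=2E_0$ and $\theta^*G_i=E_i$, and $\theta$ maps $\ell_0=\ell_0(\gamma)$ isomorphically onto a fiber $g_0$ of $G_0\to C_0$. Here $G_i\cdot g_0=1$. After the first blow-up, $G_0$ has degree $-1$ on its fibers, and its pullback to $P_2$ is $G_0+\sum G_i$; so $G_0\cdot g_0=-1-3=-4$. By the projection formula, $2E_0\cdot\ell_0=-4$ and $E_i\cdot\ell_0=1$.

(c) Write $\omega=\eta/r$ as in Lemma~\ref{lem:index}. After the first blow-up $\operatorname{div}\eta=G_0$, and on $P_2$ we get $\operatorname{div}\eta=(G_0+\sum G_i)+\sum G_i$. Let $\tilde L_i$ be the reduced preimage of $L_i$. The Hurwitz formula and \eqref{eq:divP2} give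
\begin{align*}
\operatorname{div}_V\eta&=\theta^*\Big(G_0+2\sum G_i\Big)+E_0+\sum\tilde L_i=3E_0+2\sum E_i+\sum\tilde L_i,\\
\operatorname{div}_Vr&=\tfrac12\theta^*\Big(3G_0+4\sum G_i+\sum L_i\Big)=3E_0+2\sum E_i+\sum\tilde L_i.\qedhere
\end{align*}
\end{proof}

\begin{remark}\label{rem:E2}
In the chart $\phi_0$ the divisor $E_2$ is visible. Indeed, $\{\Theta=0\}$ has $\operatorname{ld}=1$ and its center on $X_0$ lies in $C_0$; by Lemma~\ref{lem:codim} its center on $V$ is a divisor in $\rho^{-1}(C_0)$, so it is one of the $E_i$. The orders of $(\Delta,h)$ along $E_0,\dots,E_3$ are $(2,2),(2,1),(1,2),(1,1)$, and along $\{\Theta=0\}$ they are $(1,2)$. If $f$ is replaced by a nonzero constant, the same formulas describe a surface with two $D_4$ points $a=\pm2\sqrt f$, to which Proposition~\ref{prop:surface} applies; then $\{\Theta=0\}$ splits into the curves $p=(q\pm\sqrt f)^2$, on which $a=\pm 2\sqrt f$, one for each point.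
\end{remark}

\section{One of the four divisors is visible}\label{sec:visible}

Two steps in the proof of Proposition~\ref{prop:surface} used that a contracted curve goes to a point. In higher dimension a contracted divisor goes to a subvariety of codimension at least two. A priori the curves it loses need not be the curves $\ell_i(\gamma)$, and the map to the toric variety need not be defined along them. Both difficulties are removed by one observation: a divisor contracted to a smooth variety is contracted along rational curves, and $C_0$ is not covered by rational curves.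

\subsection{Rational curves in contracted divisors}

A variety $\Gamma$, not necessarily proper, is \emph{uniruled} if there is a dominant rational map $\lambda\colon Z'\times\mathbb{P}^1\dashrightarrow\Gamma$ that is nonconstant on $\{z'\}\times\mathbb{P}^1$ for general $z'$. This is a birational property. If $\Gamma'\to\Gamma$ is dominant and generically finite and $\Gamma'$ is uniruled, then so is $\Gamma$, since a general curve of the family meets the open set on which the map has finite fibers.

\begin{lemma}\label{lem:notuniruled}
A smooth projective variety $\Gamma$ with $p_g(\Gamma)>0$ is not uniruled. In particular $C_0$ is not uniruled.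
\end{lemma}

\begin{proof}
Let $\lambda$ be as above. At a general point $(z',\tau)$ the differential of $\lambda$ is surjective and does not kill the direction of $\mathbb{P}^1$. Choose a subvariety $Z''\subset Z'$ of dimension $\dim\Gamma-1$, smooth at $z'$, such that $\lambda|_{Z''\times\mathbb{P}^1}$ has bijective differential at $(z',\tau)$. Replace $Z''$ by a smooth projective model. A nonzero top form on $\Gamma$ pulls back to a nonzero top form on $Z''\times\mathbb{P}^1$, regular outside the indeterminacy locus, which has codimension at least $2$, hence regular. But $p_g(Z''\times\mathbb{P}^1)=p_g(Z'')\,p_g(\mathbb{P}^1)=0$. The last claim follows from \eqref{eq:pg} and $e\ge n-1$.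
\end{proof}

\begin{lemma}\label{lem:ruled}
Let $\beta\colon W\to Y$ be a birational morphism with $W$ normal and $Y$ smooth, and let $G\subset W$ be a prime divisor such that $\overline{\beta(G)}$ has codimension at least $2$. Then there is a birational map $\mu\colon Z'\times\mathbb{P}^1\dashrightarrow G$ such that $\beta\circ\mu$ is constant on $\{z'\}\times\mathbb{P}^1$ for general $z'$.
\end{lemma}

\begin{proof}
Put $Y_0=Y$, and let $Y_{i+1}$ be the blow-up of $Y_i$ along the center $Z_i$ of $G$ on $Y_i$. By \cite[Lemma 2.45]{KM}, after finitely many steps the center is a divisor with local ring $\mathcal{O}_{W,G}$. Only the generic points of the centers matter, so we may shrink each $Y_i$ and assume that $Y_i$ and $Z_i$ are smooth. Let $l$ be minimal such that $Z_l$ is a divisor. Then $l\ge1$, the center $Z_{l-1}$ has codimension $c\ge2$, and $Z_l$ is the exceptional divisor of $Y_l\to Y_{l-1}$, a Zariski locally trivial $\mathbb{P}^{c-1}$-bundle over $Z_{l-1}$. It is birational to $G$ compatibly with the maps to $Y$, and its map to $Y$ factors through $Z_{l-1}$. Since $\mathbb{P}^{c-1}$ is birational to $\mathbb{P}^{c-2}\times\mathbb{P}^1$,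 we can take $Z'=Z_{l-1}\times\mathbb{P}^{c-2}$.
\end{proof}

\begin{lemma}\label{lem:rigid}
In the situation of Lemma~\ref{lem:ruled}, let $n=\dim W$ and let $g\colon G\to\Gamma$ be a dominant morphism to a variety of dimension $n-2$ that is not uniruled. Then $\beta(g^{-1}(\gamma))$ is finite for general $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $\Omega\subset Z'\times\mathbb{P}^1$ be the open set where $\mu$ is defined. In the irreducible variety $\Omega\times_{Z'}\Omega$, the pairs with equal image under $g\circ\mu$ form a closed subset. If it were a proper subset, $g\circ\mu$ would be nonconstant on $\{z'\}\times\mathbb{P}^1$ for general $z'$, and $\Gamma$ would be uniruled. So $g\circ\mu$ is constant on the fibers of $\Omega\to Z'$, and $(g,\beta)\circ\mu$ is constant on the general one. Hence the closure $G'$ of $(g,\beta)(G)$ in $\Gamma\times Y$ has dimension at most $\dim Z'=n-2$. It is irreducible and dominates $\Gamma$, so its general fiber over $\Gamma$ is finite, and this fiber contains $\{\gamma\}\times\beta(g^{-1}(\gamma))$.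
\end{proof}

\subsection{The family version of Proposition~\ref{prop:surface}}

\begin{proposition}\label{prop:key}
In every torus chart $\phi$ of $(X_e,B_e)$, at least one of $E_0,E_1,E_2,E_3$ is visible.
\end{proposition}

\begin{proof}
Suppose that all four are hidden. Then $v_{E_0}\ne0$ by Lemma~\ref{lem:hidden}(a). Let $Y$ be a smooth projective toric variety with torus $T$ whose fan contains $\mathbb{R}_{\ge0}v_{E_0}$: take the star subdivision of the fan of $\mathbb{P}^n$ at this ray and then a projective toric resolution, which keeps the existing rays. A divisor on $Y$ with $\operatorname{ld}=1$ meets $T$, so no $E_i$ is a divisor on $Y$; each has a center of codimension at least $2$. Let $\psi\colon V\dashrightarrow Y$ be the birational map given by $\phi$.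

\emph{Step 1: $\psi$ is defined at the general point of every subvariety $\Gamma\subset V$ of codimension $2$ that is not uniruled.} Let $W$ be a resolution of the closure of the graph of $\psi$, with morphisms $\alpha\colon W\to V$, which is proper and birational, and $\beta\colon W\to Y$. Since $V$ is smooth, the locus $\mathrm{Exc}(\alpha)$ where $\alpha$ is not a local isomorphism has pure codimension one. Its finitely many components have closed images of codimension at least $2$. Let $\gamma\in\Gamma$ be general; then a component whose image contains $\gamma$ has image exactly $\Gamma$. A point of $\alpha^{-1}(\gamma)$ outside $\mathrm{Exc}(\alpha)$ is isolated in this connected fiber. So $\alpha^{-1}(\gamma)$ is either a point or the union of the fibers over $\gamma$ of the components $G$ with $\alpha(G)=\Gamma$. Such a $G$ has $\operatorname{ld}(G)\ge2$ by Lemmas~\ref{lem:codim} and~\ref{lem:resolution}(c), so it is not a divisor on $Y$, and Lemma~\ref{lem:rigid} applies to $\beta$ and $\alpha|_G\colon G\to\Gamma$. Hence $\beta(\alpha^{-1}(\gamma))$ is finite and connected, so it is a point, and $\psi$ is defined at $\gamma$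 by (Z).

\emph{Step 2: $\psi$ is defined near $\rho^{-1}(\gamma)$ for general $\gamma\in C_0$.} Let $J\subset V$ be the indeterminacy locus of $\psi$; it is closed of codimension at least $2$. Suppose that a component $\Gamma$ of $J\cap\rho^{-1}(C_0)$ dominates $C_0$. Then $\dim\Gamma=n-2$ and $\Gamma$ is generically finite over $C_0$. Since $C_0$ is not uniruled, neither is $\Gamma$, and Step 1 contradicts $\Gamma\subset J$. As $\rho$ is proper, $\rho(J)$ is closed, and we have shown that $C_1=C_0\setminus\rho(J)$ is dense and open in $C_0$. On $V_1=\rho^{-1}(X_0\setminus\rho(J))$, which contains $\rho^{-1}(C_1)$, the map $\psi$ is a morphism.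

\emph{Step 3: $\psi$ maps $\rho^{-1}(\gamma)$ to a point for general $\gamma\in C_1$.} Apply Lemma~\ref{lem:rigid} to $\psi\colon V_1\to Y$, the divisor $E_i\cap V_1$ and $\rho\colon E_i\cap V_1\to C_1$. It shows that $\psi(\ell_i(\gamma))$ is finite for general $\gamma$ and all $i$, and $\rho^{-1}(\gamma)$ is connected.

\emph{Step 4: the intersection count.} Let $Z=\overline{\psi(E_0\cap V_1)}$ be the center of $E_0$ on $Y$. By Lemma~\ref{lem:hidden}(b) there is $s$ in the maximal ideal of $\mathcal{O}_{Y,Z}$ with $\operatorname{ord}_{E_0}s=1$. Let $O\subset Y$ be an open set meeting $Z$ on which $s$ is regular; $s$ vanishes on $Z\cap O$. The set $\psi^{-1}(O)\cap E_0$ is dense and open in $E_0$, so it meets $\ell_0(\gamma)$ for general $\gamma$. By Step 3, for general $\gamma$ the whole fiber $\rho^{-1}(\gamma)$ maps to a point of $Z\cap O$. Thus $\rho^{-1}(\gamma)\subset\psi^{-1}(O)$, and $s$ vanishes on every $\ell_i(\gamma)$. On $\psi^{-1}(O)\subset V_1$ we therefore have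
\[
\operatorname{div}s=E_0+m_1E_1+m_2E_2+m_3E_3+H,\qquad m_i\ge1,
\]
with $H\ge0$ containing no $E_i$. Since $\dim(H\cap E_0)\le n-2$, the complete curve $\ell_0=\ell_0(\gamma)\subset\psi^{-1}(O)$ is not contained in $H$ for general $\gamma$. A principal divisor has degree zero on $\ell_0$, so Lemma~\ref{lem:resolution}(b) gives
\[
0=-2+m_1+m_2+m_3+H\cdot\ell_0\ge1,
\]
a contradiction.
\end{proof}

The hypothesis $e\ge n-1$ entered in Steps 2 and 3, through Lemma~\ref{lem:notuniruled}. The three neighbors of $E_0$ entered in Step 4; with at most two the count gives no contradiction, in accordance with Example~\ref{ex:typeA}.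

\section{The degree of a visible divisor}\label{sec:degree}

A visible $E_i$ is birational to a hypersurface in $\mathbb{P}^n$, and it dominates $C$ with rational fibers, so its own geometric genus is zero. To detect $p_g(C)$ we cut the fibers with a hyperplane. For $n=3$ the argument is elementary: a general plane section of a surface of degree $d$ in $\mathbb{P}^3$ is a plane curve of geometric genus at most $\binom{d-1}{2}$, and it dominates the curve $C$ of genus $e-1$. For $e=2$ this gives $d\ge3$.

\begin{lemma}\label{lem:degree}
Let $n\ge3$, let $S\subset\mathbb{P}^n$ be an integral hypersurface of degree $d$, and let $S\dashrightarrow C$ be a dominant rational map to a smooth projective variety of dimension $n-2$. Then $p_g(C)\le\binom{d-1}{n-1}$.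
\end{lemma}

\begin{proof}
Let $\sigma\colon\tilde S\to S$ be a projective resolution such that the map to $C$ lifts to a morphism $g\colon\tilde S\to C$. Let $\Pi\cong\mathbb{P}^{n-1}$ be a general hyperplane, $S'=S\cap\Pi$ and $\tilde S'=\sigma^{-1}(S')$. Since $\dim S=n-1\ge2$, Bertini's theorems show that $S'$ is an integral hypersurface of degree $d$ in $\Pi$, that $\tilde S'$ is smooth and irreducible, and that $\tilde S'\to S'$ is birational. A general fiber of $g$ has pure dimension one and is not contained in the locus where $\sigma$ fails to be an isomorphism, since that locus has dimension at most $n-2$. So the fiber has a component that $\sigma$ maps onto a curve in $\mathbb{P}^n$, and this curve meets $\Pi$. Hence $\tilde S'\to C$ is a surjective morphism of smooth projective varieties of dimension $n-2$, and pulling back top forms gives $p_g(C)\le p_g(\tilde S')$.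

Let $M\to\Pi$ be a projective birational morphism from a smooth variety on which the strict transform $S''$ of $S'$ is smooth. The numbers $p_g$ and $h^i(\mathcal{O})$ are birational invariants of smooth projective varieties, so $p_g(\tilde S')=p_g(S'')$, and $H^{n-2}(M,\mathcal{O}_M)=0$ because $M$ is rational and $n-2\ge1$. By Serre duality on the $(n-1)$-dimensional variety $M$, $H^1(M,\omega_M)=0$. The adjunction sequence
\[
0\to\omega_M\to\omega_M(S'')\to\omega_{S''}\to0
\]
then shows that $p_g(S'')\le h^0(M,\omega_M(S''))$. The morphism $M\to\Pi$ is an isomorphism over the complement of a closed set of codimension at least $2$. Restricting sections to this complement and extending them over $\Pi$ embeds $H^0(M,\omega_M(S''))$ in $H^0(\Pi,\omega_\Pi(S'))=H^0(\mathbb{P}^{n-1},\mathcal{O}(d-n))$, which has dimension $\binom{d-1}{n-1}$.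
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:lc}, \ref{lem:index} and~\ref{lem:chart}, $(X_e,B_e)$ is a log Calabi--Yau pair of dimension $n$, index one and birational complexity zero. Let $\phi$ be a torus chart. By Proposition~\ref{prop:key} some $E_i$ is visible; let $S\subset\mathbb{P}^n$ be its center, a prime divisor meeting $T$. The center of $E_i$ on $X$ is the closure of $C_0$, of codimension $2$, so $S\subset\mathrm{Ex}(\phi)$ by Lemma~\ref{lem:contracted}. Hence $\mathcal{T}(\phi)\ge\deg S\ge1$. The hypersurface $S$ is birational to $E_i$, since both have the residue field of $\mathcal{O}_{E_i}$ as function field, and $E_i$ dominates $C$. Lemma~\ref{lem:degree} and \eqref{eq:pg} give $\binom{\deg S-1}{n-1}\ge\binom{e-1}{n-2}$, and $\binom{d-1}{n-1}$ is nondecreasing in $d\ge1$.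
\end{proof}

\section{Complexity and an explicit covering}\label{sec:cover}

We prove Theorem~\ref{thm:compl}(ii) by determining the divisors that the chart $\phi_0$ misses and applying Lemma~\ref{lem:newchart} to each of them.

\subsection{The missed divisors}

Let $U\cong T_0\setminus\{\Theta=0\}$ be as in Lemma~\ref{lem:chart}(a). Its complement in $X_0$ is $R_h\cup R_\Delta\cup Q$, where
\[
R_h=\{h=r=0\}\cong\mathbb{G}_m^{n-2}\times\mathbb{A}^1_a,\qquad R_\Delta=\{\Delta=r=0\}\cong C_0\times\mathbb{A}^1_h,
\]
and $Q$ is the closure of $\{q=0,\ h\Delta\ne0\}$. Where $h\Delta\ne0$, the condition $q=0$ means $r=ah$. Substituting in the equation of $X_0$ gives $a^2h=\Delta h+4\Delta^2$, that is, $fh=\Delta^2$. So this locus is parametrized by the points $(x,a)$ with $f\Delta\ne0$, through $h=\Delta^2/f$ and $r=ah$. Thus $R_h,R_\Delta,Q$ are prime divisors.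

\subsection{The complexity}

The divisor $B_P$ has $n$ components. The preimage in $X$ of such a component is irreducible if $\Delta h(h+4\Delta)$, written in a chart, restricts to a non-square on it. This holds because the restriction has order one along $h=0$: on $x_i=0$ the function $\Delta$ is nonzero and independent of $h$, and on $w=0$, in the chart $a=1$, the restriction is $h(h+4)$. So $|B|=n$, and $X\setminus U$ is a union of $n+3$ prime divisors. Since $X$ is normal and projective, there is an exact sequence
\[
0\to\mathcal{O}(U)^*/k^*\to\mathbb{Z}^{n+3}\to\mathrm{Cl}(X)\to\mathrm{Cl}(U)\to0 .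
\]
Here $\mathrm{Cl}(U)=0$, as $U$ is open in a torus, and $\mathcal{O}(U)^*/k^*$ is free of rank $n+1$, generated by $x_1,\dots,x_{n-2},q,p,\Theta$. Hence $\mathrm{Cl}(X)$ has rank $2$, and $c(X,B)=n+2-n=2$.

\subsection{Three more charts}

Let $E$ be one of $R_h,R_\Delta,Q$ and write $v=\operatorname{ord}_E$; then $\operatorname{ld}(E)=1$ and $v(x_i)=0$. In each case below $v(q)$ or $v(p)$ is nonzero, so $E$ is hidden in $T_0$, and we exhibit $t,y,s,j$ as in Lemma~\ref{lem:newchart}. In the new torus $T'$ the divisor $\{s=0\}$ is the center of $E$, so it is not contracted. Every other divisor of $T'$ corresponds to a divisor of $T_0$. By Lemma~\ref{lem:chart}(c), only the strict transform of $\{\Theta=0\}$ can be contracted, and it remains to bound its degree. We use $\deg f=2e$.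

\emph{The divisor $R_h$.} It is a ramification divisor, with $v(r)=1$, $v(h)=2$ and $v(\Delta)=v(a)=0$. By \eqref{eq:inverse}, $v(q)=-1$ and $v(p)=-2$. Dividing \eqref{eq:qp} by $q^2$ gives $p/q^2-1=a/q+f/q^2$, which has positive order. Take $t=1/q$, $y=(x,y_0)$ with $y_0=p/q^2$, $s=y_0-1$ and $j=1$. As coordinates on $T'$ use $x$, $y_0$ and $q'=1/t'=qs$. Then $p-q^2=q^2s=q'^2/s$, so
\[
\Theta=s^{-2}\big((q'^2-fs)^2-4fq'^2\big),
\]
and the degree is at most $2(2e+1)=4e+2$.

\emph{The divisor $R_\Delta$.} Here $v(r)=1$, $v(\Delta)=2$ and $v(h)=v(a)=0$. So $v(p)=4$, and $q$ restricts to $-a/2$ on $R_\Delta$; hence $v(q)=0$ and $q^2=a^2/4=f$ on $R_\Delta$. Take $t=p$, $y=(x,q)$, $s=q^2-f$, which is irreducible because $f$ is not a square, and $j=4$. Substituting $p=t's^4$ in $\Theta=p^2-2p(q^2+f)+(q^2-f)^2$ gives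
\[
\Theta=s^2\big(t'^2s^6-2t's^2(q^2+f)+1\big),
\]
and the degree is at most $2+6\cdot2e=12e+2$.

\emph{The divisor $Q$.} Here $v(h)=v(\Delta)=v(f)=v(a)=0$, so $v(p)=0$ and $v(q+a)=0$. The map $\pi$ is \'etale at the generic point of $Q$, and $h-\Delta^2/f$ is a local coordinate on $P_0$ that vanishes on $\pi(Q)$; so $v(\Delta^2-fh)=1$. From $q(q+a)=p-f=(\Delta^2-fh)/h$ we get $v(q)=v(p-f)=1$. Take $t=q$, $y=(x,p)$, $s=p-f$ and $j=1$. Substituting $q=t's$ in $\Theta=(s-q^2)^2-4fq^2$ gives
\[
\Theta=s^2\big((1-t'^2s)^2-4ft'^2\big),
\]
and the degree is at most $2(2e+2)=4e+4$.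

The chart $\phi_0$ covers $U$, and the three new charts cover dense open subsets of $R_h$, $R_\Delta$ and $Q$. So the four charts divisorially cover $(X_e,B_e)$. Their exceptional degrees are at most $4e$, $4e+2$, $12e+2$ and $4e+4$, so $\mathcal{T}_c(X_e,B_e)\le12e+2$. This completes the proof of Theorem~\ref{thm:compl}.

\begin{thebibliography}{EFM}

\bibitem[EFM]{EFM}
Joshua Enwright, Fernando Figueroa, Joaqu\'in Moraga,
\emph{Log Calabi-Yau pairs of birational complexity zero},
arXiv:2404.05878 (2024).

\bibitem[KM]{KM}
Koll\'ar, Mori,
\emph{Birational Geometry of Algebraic Varieties}.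

\end{thebibliography}
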